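\title{Optimal Gaussian quantizers and optimal coverings of ellipsoids use more than $2\log n/b$ dimensions}

\begin{abstract}
Let $X$ be a centered Gaussian vector in a separable Hilbert space whose covariance eigenvalues are regularly varying with index $-b$, $b>1$. Let $d_n(X)$ be the least dimension spanned by an $L^2$-optimal $n$-point quantizer of $X$, and let $d_n(U_X)$ be the least dimension spanned by the centers of an optimal covering, by $n$ balls, of the unit ball $U_X$ of the reproducing kernel Hilbert space. Luschgy and Pag\`es asked whether $d_n(X)\sim d_n(U_X)\sim 2\log n/b$. We show that the answer is no: for every $b>1$ we have $\liminf_n d_n(X)/(2\log n/b)>1$ and $\limsup_n d_n(U_X)/(2\log n/b)>1$. The reason is that an exactly optimal configuration must also be optimal on the rare region where the leading normalized coordinates are atypically small, and there further directions are already useful.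
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two approximation problems and their dimensions}

Let $(H,\langle\cdot,\cdot\rangle)$ be a real separable Hilbert space with norm $\|\cdot\|$, and let $X$ be a centered Gaussian random vector in $H$ with $\mathbb E\|X\|^2<\infty$. The $n$th \emph{quantization error}
\[
e_n(X)=\inf\Big\{\big(\mathbb E\min_{a\in\alpha}\|X-a\|^2\big)^{1/2}:\ \alpha\subset H,\ \operatorname{card}\alpha\le n\Big\}
\]
measures how well $X$ is approximated in $L^2$ by a random vector with at most $n$ values. A set $\alpha$ with $\operatorname{card}\alpha\le n$ that attains the infimum is an \emph{optimal $n$-quantizer}, and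
\[
d_n(X)=\min\{\dim\operatorname{span}\alpha:\ \alpha\text{ an optimal $n$-quantizer}\}
\]
is the \emph{dimension at level $n$} of the quantization problem: the number of coordinates in which the infinite-dimensional problem has an exact solution.

Let $\Gamma$ be the covariance operator of $X$, so that $\langle\Gamma v,w\rangle=\mathbb E\langle X,v\rangle\langle X,w\rangle$. Let $\lambda_1\ge\lambda_2\ge\dots>0$ be its positive eigenvalues, $u_1,u_2,\dots$ orthonormal eigenvectors, $H_0$ their closed span, and $x_j=\langle x,u_j\rangle$. Then $X\in H_0$ almost surely, the coordinates $X_j$ are independent with laws $N(0,\lambda_j)$, and $\sum_j\lambda_j=\mathbb E\|X\|^2$. The unit ball of the reproducing kernel Hilbert space of $X$ is the compact ellipsoid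
\[
U_X=\{x\in H_0:\ \|x\|_*\le1\},\qquad \|x\|_*^2=\sum_j x_j^2/\lambda_j ,
\]
with semi-axes $\sqrt{\lambda_j}$. The worst-case analogue of $e_n(X)$ is the covering radius
\[
e_n(U_X)=\inf\Big\{\sup_{x\in U_X}\min_{a\in\alpha}\|x-a\|:\ \alpha\subset H,\ \operatorname{card}\alpha\le n\Big\},
\]
and $d_n(U_X)$ is the least value of $\dim\operatorname{span}\alpha$ over the sets $\alpha$ with $\operatorname{card}\alpha\le n$ that attain this infimum.

Both infima are attained. Along a subsequence of a minimizing sequence, each of the $n$ points either converges weakly or has norm tending to infinity, and at least one converges because the errors stay bounded. If $\alpha$ is the set of weak limits, then weak lower semicontinuity of the norm bounds $\min_{a\in\alpha}\|x-a\|$ by the lower limit of the corresponding minima for every $x$; it remains to take the supremum over $U_X$ or to apply Fatou's lemma. For $n=1$ the set $\{0\}$ is optimal in both problems, by centering and by symmetry, so $d_1=0$; and always $d_n\le n$.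 The decay of the eigenvalues decides how far below $n$ the dimension lies.

Throughout the paper we assume that, for some $b>1$,
\begin{equation}\label{eq:hyp}
\lambda_j\sim\frac1{j\,\psi(j)}\quad(j\to\infty),\qquad \psi\text{ regularly varying at infinity with index }b-1 .
\end{equation}
Regular variation means that $\psi$ is positive and measurable and $\psi(tx)/\psi(x)\to t^{b-1}$ as $x\to\infty$ for each $t>0$; the model case is $\lambda_j=j^{-b}$. We write $f\sim g$ if $f/g\to1$ and $f\gtrsim g$ if $\liminf f/g\ge1$; logarithms are natural, and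
\[
m=m(n)=\frac{2\log n}{b}.
\]
Under \eqref{eq:hyp} it is known that, as $n\to\infty$,
\begin{equation}\label{eq:known}
e_n(X)^2\sim\Big(\frac2b\Big)^{1-b}\frac{b}{b-1}\,\psi(\log n)^{-1},\qquad d_n(X)\gtrsim b^{-1/(b-1)}\,m,\qquad d_n(U_X)\gtrsim m .
\end{equation}
In this situation Luschgy and Pag\`es \cite{LP} leave open the following question.

\medskip
\noindent\textbf{Question.} \emph{Is $d_n(X)\sim d_n(U_X)\sim 2\log n/b$ as $n\to\infty$?}

\subsection{Why one would guess yes}

Suppose that $n$ balls of radius $\varepsilon$ cover $U_X$. Their orthogonal projections to $\operatorname{span}(u_1,\dots,u_d)$ cover a $d$-dimensional ellipsoid, and comparing volumes gives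
\begin{equation}\label{eq:volume}
\log n\ge\frac12\sum_{j\le d}\log\frac{\lambda_j}{\varepsilon^2}.
\end{equation}
The bound is strongest when the sum runs over the axes with $\lambda_j>\varepsilon^2$. An axis with $\lambda_j\le\varepsilon^2$ lies entirely within distance $\varepsilon$ of the origin and appears to need no resolution at all. For $\varepsilon^2=\lambda_{d+1}$ the right side of \eqref{eq:volume} is $(b/2+o(1))d$ by Lemma~\ref{lem:rv} below, and this equals $\log n$ to first order exactly when $d\sim m$.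

The same bookkeeping fits quantization. Resolve each of the first $d$ coordinates to mean squared error $\lambda_{d+1}$ and replace the others by $0$. The budget $\frac12\sum_{j\le d}\log(\lambda_j/\lambda_{d+1})\approx\log n$ again gives $d\sim m$. The resulting error is
\[
d\lambda_{d+1}+\sum_{j>d}\lambda_j\sim d\lambda_d\Big(1+\int_1^\infty t^{-b}\,dt\Big)\sim\frac b{b-1}\,\psi(m)^{-1},
\]
by dominated convergence with Potter's bounds (recalled in Section~\ref{sec:rv}), and since $\psi(m)\sim(2/b)^{b-1}\psi(\log n)$ this is the value of $e_n(X)^2$ in \eqref{eq:known}. So the first-order size of the error is that of a scheme with $m$ active coordinates.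

\subsection{Results}

The guess is nevertheless wrong in both problems.

\begin{theorem}\label{thm:quant}
Assume \eqref{eq:hyp}. Put
\[
A=1600+6b,\quad W=2A+4,\quad \gamma=\min\Big\{\frac1{80A},\Big(\frac3{128(W+2)}\Big)^{1/(b-1)}\Big\},\quad c=\frac\gamma{8b}>0 .
\]
Then $d_n(X)>(1+c)\,2\log n/b$ for all sufficiently large $n$.
\end{theorem}

\begin{theorem}\label{thm:cover}
For every $b>1$ there is $c'=c'(b)>0$ such that, under \eqref{eq:hyp}, $d_n(U_X)>(1+c')\,2\log n/b$ for all sufficiently large $n$ in the infinite set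
\[
\mathcal J=\{n\ge2:\ e_n(U_X)<e_{n-1}(U_X)\}.
\]
Hence $\limsup_n d_n(U_X)/(2\log n/b)\ge1+c'$.
\end{theorem}

Thus neither $d_n(X)\sim2\log n/b$ nor $d_n(U_X)\sim2\log n/b$ holds, for any $b>1$, and the answer to the Question is no. The constants are not claimed to be sharp. We do not determine the exact growth of either dimension, nor whether $d_n(X)\sim d_n(U_X)$.

Section~\ref{sec:idea} shows the mechanism on an ellipse in the plane and sketches its probabilistic form. Section~\ref{sec:tools} collects the tools. We prove Theorem~\ref{thm:cover}, the more geometric of the two, in Section~\ref{sec:cover}, and Theorem~\ref{thm:quant} in Section~\ref{sec:quant}. From \eqref{eq:known} the proofs use only that $d_n(X)\ge c_0m$ for some $c_0>0$ and all large $n$.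

\section{The mechanism}\label{sec:idea}

The heuristic above treats all parts of the ellipsoid alike. But the thickness of the ellipsoid in an unused direction depends on the place: it is largest where the used coordinates are small. The effect is visible with one used and one unused direction.

\begin{example}\label{ex:ellipse}
Let $R\ge20$ and $\mathcal E=\{x\in\mathbb R^2: x_1^2/R^2+x_2^2\le1\}$, so $\lambda_1=R^2$ and $\lambda_2=1$. Let $\alpha$ be a finite subset of the axis $x_2=0$ such that the discs of radius $\varepsilon$ centered in $\alpha$ cover $\mathcal E$. The point $(0,1)$ forces $\varepsilon\ge1$, and for every $\varepsilon>1$ such an $\alpha$ exists (take gaps at most $2\sqrt{\varepsilon^2-1}$). So the second direction is forced on us only when $\varepsilon$ drops below $1$. We claim that it pays earlier: \emph{if $\varepsilon^2\le1.01$, then fewer than $\operatorname{card}\alpha$ discs of radius $\varepsilon$ cover $\mathcal E$.}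

\emph{Many centers serve the middle.} For $|y|\le R/10$ the point $(y,\sqrt{0.99})$ lies in $\mathcal E$, so some $(a,0)\in\alpha$ has $(y-a)^2\le\varepsilon^2-0.99\le0.02$. Let $\alpha_0$ be the set of centers with $|a|\le R/10+1/5$. The intervals of length $2\sqrt{0.02}=\sqrt2/5$ around them cover an interval of length $R/5$, so $\operatorname{card}\alpha_0\ge R/\sqrt2$.

\emph{They serve only the middle.} The discs centered in $\alpha_0$ lie in the strip $|x_1|\le R/10+2$, so the centers in $\alpha\setminus\alpha_0$ cover the part of $\mathcal E$ outside the strip.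

\emph{The middle is cheaper to cover off the axis.} A rectangle of width $\sqrt3$ and height $1$ has half-diagonal $1$. Two rows of such rectangles cover $[-R/10-2,R/10+2]\times[-1,1]$ with $2\lceil(R/5+4)/\sqrt3\rceil<R/4+7\le0.6R<R/\sqrt2$ discs of radius $1\le\varepsilon$. Replacing $\alpha_0$ by their centers proves the claim; see Figure~\ref{fig:ellipse}.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0,0) ellipse (3 and 1);
\draw[gray] (-3.2,0)--(3.2,0);
\draw[dashed] (0,0) circle (1.01);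
\draw (-1.342,0.894)--(1.342,0.894);
\draw[very thick] (-0.469,0.894)--(0.469,0.894);
\fill (0,0) circle (1.6pt);
\begin{scope}[xshift=6.8cm]
\draw (0,0) ellipse (3 and 1);
\draw[gray] (-3.2,0)--(3.2,0);
\draw[dashed] (0,0.5) circle (1);
\draw[very thick] (-0.866,0) rectangle (0.866,1);
\fill (0,0.5) circle (1.6pt);
\end{scope}
\end{tikzpicture}
\caption{Covering an ellipse with minor semi-axis $1$ by discs of radius close to $1$ (schematic). Left: a disc centered on the major axis contains only a short piece (thick) of a horizontal chord near the top, so many such discs are spent on the middle of the ellipse. Right: a disc centered off the axis contains a rectangle of width $\sqrt3$ and height $1$, and two rows of these cover the middle.}\label{fig:ellipse}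
\end{figure}

The proof of Theorem~\ref{thm:cover} consists of the same three steps in dimension $d+1$. The middle is the region where the first $k\approx\gamma d$ normalized coordinates are small, and the assumption $d\le(1+c')m$ supplies the bound on $\varepsilon^2/\lambda_{d+1}$ that was assumed in the example.

For quantization, the following computation (a heuristic, not used in the proofs) describes the argument. Suppose that an optimal $n$-quantizer spans the first $d\approx m$ coordinates and put $\lambda=\lambda_{d+1}$, so that $\frac12\sum_{j\le d}\log(\lambda_j/\lambda)\approx\log n$. Fix $s<1$ and consider the region where $\sum_{j\le k}x_j^2/\lambda_j\approx sk$ instead of the typical value $k$, while the other coordinates are typical. Its probability is $n$ to a small negative power, so it does not affect $e_n(X)$ to first order. The Gaussian density there is about $\prod_{j\le d}(2\pi\lambda_j)^{-1/2}e^{-(d-k(1-s))/2}$, and a ball of squared radius $u\,d\lambda$ has volume $(2\pi e\lambda u)^{d/2}e^{o(d)}$.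 The product of the two is about $u^{d/2}e^{rd/2}/n$ with $r=k(1-s)/d$. Let $u\,d\lambda$ be the squared radius of the cells in this region. Exact optimality can be tested by two exchanges.
\begin{itemize}
\item \emph{Deletion.} A cell of probability much smaller than $1/n$ would be removed and its point used elsewhere. Hence $u^{d/2}e^{rd/2}\ge e^{-o(d)}$, that is, $u\gtrsim e^{-r}$.
\item \emph{Insertion.} Put a new point at $y+t\sqrt\lambda\,u_{d+1}$ with $t^2=(1-u)d$. It wins those points of the ball of squared radius $d\lambda$ around $y$ for which $X_{d+1}>t\sqrt\lambda$, an independent event of probability about $e^{-t^2/2}$. It must not win much more than $1/n$, so $e^{rd/2}e^{-(1-u)d/2}\le e^{o(d)}$, that is, $u\lesssim1-r$.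
\end{itemize}
Since $1-r<e^{-r}$ for $r>0$, the two tests are incompatible. The gap is of order $r^2$, that is $\gamma^2$, so the proof has to keep every error below this order. The errors turn out to be of order $\gamma^{b+1}$, and this is where $b>1$ enters.

\section{Tools}\label{sec:tools}

\subsection{Regular variation}\label{sec:rv}

The function $\phi(x)=1/(x\psi(x))$ is regularly varying with index $-b$. We use two standard facts \cite[Theorems 1.5.2 and 1.5.6]{BGT}. The \emph{uniform convergence theorem}: $\phi(tx)/\phi(x)\to t^{-b}$ uniformly for $t$ in compact subsets of $(0,\infty)$. \emph{Potter's bounds}: for $M>1$ and $\delta>0$ there is $x_0$ with $\phi(y)/\phi(x)\le M\max\{(y/x)^{-b+\delta},(y/x)^{-b-\delta}\}$ for all $x,y\ge x_0$.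

\begin{lemma}\label{lem:rv}
As $d\to\infty$:
\begin{itemize}
\item[(R1)] $\lambda_j/\lambda_{d+1}=(j/d)^{-b}(1+o(1))$, uniformly for $j/d$ in a compact subset of $(0,\infty)$;
\item[(R2)] $\frac1d\sum_{j\le xd}\log(\lambda_j/\lambda_{d+1})\to b\int_0^x\log(1/t)\,dt$ for fixed $x>0$; for $x=1$ the limit is $b$;
\item[(R3)] $\log(1/\lambda_d)=O(\log d)$.
\end{itemize}
\end{lemma}

\begin{proof}
Since $\lambda_j\sim\phi(j)$, the uniform convergence theorem gives (R1), and Potter's bounds give $j_0$ with
$0\le\log(\lambda_j/\lambda_{d+1})\le\log2+(b+1)\log\frac{d+1}j$ for $j_0\le j\le d$. The case $j=j_0$ is (R3). For (R2) let $0<\epsilon<\min\{x,1\}$. The terms with $j<j_0$ sum to $O(\log d)$ by (R3). Since $\log(d/j)\le d\int_{(j-1)/d}^{j/d}\log(1/t)\,dt$, the terms with $j\le\epsilon d$ have a nonnegative sum bounded by $d\,[\epsilon\log2+(b+1)\int_0^\epsilon\log(1/t)\,dt+o(1)]$. By (R1), the terms with $\epsilon d<j\le xd$ sum to $d\,[b\int_\epsilon^x\log(1/t)\,dt+o(1)]$. Let $\epsilon\downarrow0$.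
\end{proof}

\subsection{Relative and differential entropy}

For probability measures $Q\ll P$ let $\mathrm{KL}(Q\|P)=\int\log\frac{dQ}{dP}\,dQ\ge0$, and let $\mathrm{KL}(Q\|P)=\infty$ if $Q\not\ll P$. If $P(B)>0$, then $\mathrm{KL}(P(\cdot|B)\|P)=\log(1/P(B))$. If $\mathrm{KL}(Q\|P)<\infty$ and $\Psi$ is $Q$-integrable, then $\int e^\Psi dP\ge\int e^{\Psi-\log(dQ/dP)}dQ$, and Jensen's inequality gives the \emph{variational inequality}
\begin{equation}\label{eq:var}
\log\int e^\Psi dP\ge\int\Psi\,dQ-\mathrm{KL}(Q\|P).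
\end{equation}
Applied to $t\Psi$ with $t>0$ it bounds means under $Q$ by exponential moments under $P$:
\begin{equation}\label{eq:vart}
\int\Psi\,dQ\le\frac1t\Big(\log\int e^{t\Psi}dP+\mathrm{KL}(Q\|P)\Big).
\end{equation}
Two chain rules follow by factoring the density. For probability measures $\eta,\mu,\pi$ and a kernel $\pi^x(dy)$, with $\eta\pi^x$ denoting $\eta(dx)\pi^x(dy)$,
\begin{equation}\label{eq:chain}
\mathrm{KL}(\eta\pi^x\|\mu\otimes\pi)=\mathrm{KL}(\eta\|\mu)+\int\mathrm{KL}(\pi^x\|\pi)\,\eta(dx),\qquad \mathrm{KL}(\eta\pi^x\|\mu\pi^x)=\mathrm{KL}(\eta\|\mu).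
\end{equation}
For a finite partition $(V_i)$ with $p_i=\mu(V_i)>0$, $q_i=\nu(V_i)>0$, and conditional laws $\mu_i=\mu(\cdot|V_i)$, $\nu_i=\nu(\cdot|V_i)$,
\begin{equation}\label{eq:chainpart}
\mathrm{KL}(\nu\|\mu)=\mathrm{KL}(q\|p)+\sum_iq_i\,\mathrm{KL}(\nu_i\|\mu_i),\qquad \mathrm{KL}(q\|p)=\sum_iq_i\log\frac{q_i}{p_i}.
\end{equation}

If $\nu$ has a density $\varphi$ on $\mathbb R^d$, its differential entropy is $h(\nu)=-\int\varphi\log\varphi$. All measures to which we apply $h$ have bounded densities and finite second moments, so $h$ is finite. For $y\in\mathbb R^d$ and $w_j=\mathbb E_\nu(x_j-y_j)^2$, the inequality $\mathrm{KL}(\nu\|\bigotimes_jN(y_j,w_j))\ge0$ reads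
\begin{equation}\label{eq:maxent}
h(\nu)\le\frac12\sum_{j\le d}\log(2\pi e\,w_j),
\end{equation}
with equality for $\nu=\bigotimes_jN(y_j,w_j)$. For a partition as above, $\nu_i$ has density $\varphi1_{V_i}/q_i$, so $h(\nu)=H(q)+\sum_iq_ih(\nu_i)$ with $H(q)=\sum_iq_i\log(1/q_i)$; if there are $n$ cells, $H(q)\le\log n$. Applying \eqref{eq:maxent} to each $\nu_i$ with a point $y_i=(y_{ij})_j$ and using the concavity of the logarithm, we obtain, with $I(x)$ the index of the cell containing $x$,
\begin{equation}\label{eq:entpart}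
h(\nu)\le H(q)+\frac12\sum_{j\le d}\log\big(2\pi e\,\mathbb E_\nu(x_j-y_{I,j})^2\big).
\end{equation}

\subsection{Gaussian computations}

If $\xi\sim N(0,1)$, then $\mathbb Ee^{u\xi^2/2}=(1-u)^{-1/2}$ for $u<1$. The power series gives $-\log(1-u)-u\le\frac{u^2}{2(1-|u|)}\le u^2$ for $|u|\le\frac12$, hence
\begin{equation}\label{eq:laplace}
\mathbb E\,e^{\frac u2(\xi^2-1)}\le e^{u^2/2}\qquad(|u|\le\tfrac12).
\end{equation}
If $\xi\sim N(a,v)$, then $\mathbb E\xi^2=a^2+v$ and $\operatorname{Var}\xi^2=2v^2+4va^2$. Relative entropy is additive over product measures, and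
\begin{equation}\label{eq:klgauss}
\mathrm{KL}(N(a,v)\|N(0,V))=\frac12\Big[\log\frac Vv+\frac vV-1+\frac{a^2}V\Big].
\end{equation}

Both proofs need to produce, for a given point $x$, a random center $y$ at a prescribed distance from $x$ whose law is as close as possible to a fixed law $\pi$. One construction serves throughout. Let $\lambda>0$ and $\sigma_1,\dots,\sigma_d\ge\lambda$. The \emph{Gaussian channel} with variances $\sigma_j$ and noise level $\lambda$ is the pair
\begin{equation}\label{eq:channel}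
\pi=\bigotimes_{j\le d}N(0,\sigma_j-\lambda),\qquad \pi^x=\bigotimes_{j\le d}N\Big(\Big(1-\frac\lambda{\sigma_j}\Big)x_j,\ \lambda\Big(1-\frac\lambda{\sigma_j}\Big)\Big).
\end{equation}
If $y\sim\pi$ and $x$ is $y$ plus independent $N(0,\lambda I_d)$ noise, then $x\sim\nu=\bigotimes_jN(0,\sigma_j)$ and $\pi^x$ is the conditional law of $y$ given $x$. In particular $x-y\sim N(0,\lambda I_d)$ under $\nu\pi^x$; as a check, the $j$th coordinate has variance $\lambda^2/\sigma_j+\lambda(1-\lambda/\sigma_j)=\lambda$. In \eqref{eq:klgauss} we have $v/V=\lambda/\sigma_j$ and $a^2/V=(1-\lambda/\sigma_j)x_j^2/\sigma_j$, so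
\begin{equation}\label{eq:channelkl}
\mathrm{KL}(\pi^x\|\pi)=\frac12\sum_{j\le d}\Big[\log\frac{\sigma_j}\lambda+\Big(1-\frac\lambda{\sigma_j}\Big)\Big(\frac{x_j^2}{\sigma_j}-1\Big)\Big].
\end{equation}
If $\sigma_j=\lambda$, the $j$th factors of $\pi$ and $\pi^x$ are both the point mass at $0$, and the $j$th term of \eqref{eq:channelkl} is $0$, as it should be. Under $\pi^x$, for fixed $x$, the coordinates of $x-y$ are independent Gaussians with means $\lambda x_j/\sigma_j$ and variances $\lambda(1-\lambda/\sigma_j)$.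

\section{Coverings of the ellipsoid}\label{sec:cover}

Let $N(\mathcal K,\rho)$ be the least number of closed balls of radius $\rho$, with centers in the ambient space, that cover $\mathcal K$. To repeat the last step of Example~\ref{ex:ellipse} we need coverings whose cardinality matches the volume bound up to a factor $e^{o(d)}$. A maximal separated set loses a factor $C^d$, which is larger than the saving we are after. Random centers do not lose this factor.

\subsection{Balls}

\begin{lemma}\label{lem:ball}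
Let $\zeta\in(0,1)$ and $K>1$. There is $l_0(\zeta,K)$ such that for $l\ge l_0$ and $1\le R/\rho\le K$, a ball of radius $R$ in $\mathbb R^l$ is covered by at most $e^{\zeta l}(R/\rho)^l$ balls of radius $(1+\zeta)\rho$.
\end{lemma}

\begin{proof}
If $R=\rho$, one ball suffices. Let $R>\rho$ and center the ball at $0$. Take the channel \eqref{eq:channel} in $\mathbb R^l$ with all variances equal to $R^2/l$ and noise level $\rho^2/l$, and fix $x$ with $|x|\le R$. Since $\sum_j(lx_j^2/R^2-1)\le0$, formula \eqref{eq:channelkl} gives $\mathrm{KL}(\pi^x\|\pi)\le l\log(R/\rho)$. Under $\pi^x$ the vector $x-y$ has mean $\rho^2x/R^2$, of squared norm at most $\rho^4/R^2$, and coordinate variance $\frac{\rho^2}l(1-\frac{\rho^2}{R^2})\le\frac{\rho^2}l$. So $|x-y|^2$ has mean at most $\frac{\rho^4}{R^2}+\rho^2(1-\frac{\rho^2}{R^2})=\rho^2$ and variance at most $\frac{2\rho^4}l+\frac{4\rho^2}l\cdot\frac{\rho^4}{R^2}\le\frac{6\rho^4}l$. Let $G$ be the ball of radius $(1+\frac\zeta2)\rho$ around $x$. As $(1+\frac\zeta2)^2\ge1+\zeta$,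 Chebyshev's inequality gives $\pi^x(G)\ge1-\frac6{\zeta^2l}$.

Apply \eqref{eq:var} with $P=\pi$, $Q=\pi^x$ and $\Psi=1_G\log(1/\pi(G))$, for which $\int e^\Psi d\pi\le2$. This gives $\pi^x(G)\log(1/\pi(G))\le\mathrm{KL}(\pi^x\|\pi)+\log2$. For $l\ge12/\zeta^2$, using $(1-u)^{-1}\le1+2u$ on $[0,\frac12]$,
\[
\log\frac1{\pi(G)}\le\Big(l\log\frac R\rho+\log2\Big)\Big(1+\frac{12}{\zeta^2l}\Big)\le l\log\frac R\rho+\frac{12\log K}{\zeta^2}+2\log2 .
\]
Thus $\pi(G)\ge\pi_*:=\frac14K^{-12/\zeta^2}(R/\rho)^{-l}$ for every $x$ in the ball.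

A maximal $\frac\zeta2\rho$-separated subset of the ball is a $\frac\zeta2\rho$-net, and it has at most $(1+4K/\zeta)^l$ points, because the balls of radius $\frac\zeta4\rho$ around them are disjoint and lie in the ball of radius $R+\frac\zeta4\rho$. Draw $N=\lceil l\log(1+4K/\zeta)/\pi_*\rceil$ independent points from $\pi$. The probability that some net point is farther than $(1+\frac\zeta2)\rho$ from all of them is at most $(1+4K/\zeta)^l(1-\pi_*)^N<(1+4K/\zeta)^le^{-N\pi_*}\le1$. So some $N$ balls of radius $(1+\zeta)\rho$ cover the ball of radius $R$, and $N\le C(\zeta,K)\,l\,(R/\rho)^l\le e^{\zeta l}(R/\rho)^l$ for large $l$.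
\end{proof}

\subsection{Ellipsoids}

Fix $\gamma\in(0,1)$. For $d\ge1$ put $\lambda=\lambda_{d+1}$, $k=\lfloor\gamma d\rfloor$ and $T(x)=\sum_{j\le k}x_j^2/\lambda_j$. For $p,q>0$ let
\[
\mathcal E_{p,q}=\{x\in H_0:\ pT(x)+q(\|x\|_*^2-T(x))\le1\},
\]
the ellipsoid with squared semi-axes $\lambda_j/p$ for $j\le k$ and $\lambda_j/q$ for $j>k$. The case $p=q=1$ is $U_X$; the case of large $p$ and $q$ slightly below $1$ will contain the middle of $U_X$. The next lemma shows that the volume count is attained. The idea is to group the axes into boundedly many blocks of nearly equal length, where the ellipsoid looks like a ball, and to give each block a share of the squared error $\lambda$ proportional to its share of the defining quadratic form.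

\begin{lemma}\label{lem:ellipsoid}
Let $\gamma\in(0,1)$ and $0<q\le1\le p<\gamma^{-b}$. Then
\[
\limsup_{d\to\infty}\frac1d\log N(\mathcal E_{p,q},\sqrt{\lambda_{d+1}})\le\frac12\Big[b\,q^{-1/b}+\gamma\log\frac qp\Big].
\]
\end{lemma}

\begin{proof}
Let $\vartheta=q^{-1/b}\ge1$; by (R1), the squared semi-axes $\lambda_j/q$ cross the level $\lambda$ near $j=\vartheta d$. Let $\zeta\in(0,\frac18)$ and $\zeta_0\in(0,\gamma)$, and put $k_0=\lfloor\zeta_0d\rfloor$ and $D=\lceil(1+4\zeta)\vartheta d\rceil$. All statements are for large $d$.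

\emph{Head, blocks and tail.} Choose $\zeta_0=x_0<x_1<\dots<x_M=(1+4\zeta)\vartheta$ with $\gamma\in\{x_1,\dots,x_{M-1}\}$ and $x_i\le(1+\zeta)x_{i-1}$. Let $G_i=\{j:\lfloor x_{i-1}d\rfloor<j\le\lfloor x_id\rfloor\}$, except that $G_M$ ends at $D$. The blocks partition $\{k_0+1,\dots,D\}$, their sizes $d_i$ tend to infinity, and each lies in $\{1,\dots,k\}$, in which case we put $p_i=p$, or is disjoint from it, in which case $p_i=q$. By (R1), $\tau_i:=\max_{G_i}\lambda_j\le(1+\zeta)^{b+1}\min_{G_i}\lambda_j$. Also $\lambda_{D+1}/\lambda\to q(1+4\zeta)^{-b}$ and $(1+4\zeta)^{-b}<(1+4\zeta)^{-1}\le1-2\zeta$, so $\lambda_{D+1}\le(1-2\zeta)q\lambda$.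

\emph{The covering.} For $x\in\mathcal E_{p,q}$ let $t_i=\sum_{j\in G_i}x_j^2/\lambda_j$ and $t_\infty=\sum_{j>D}x_j^2/\lambda_j$, so that $\sum_ip_it_i+qt_\infty\le1$. Round $t_i$ up to a positive multiple $\bar t_i$ of $\zeta_1=\zeta/(pM)$ with $t_i\le\bar t_i\le t_i+\zeta_1$. Since $t_i\le1/q$, at most $(\frac1{q\zeta_1}+2)^M$ vectors $(\bar t_i)$ occur, a number independent of $d$. For each of them we take a product of coverings.
\begin{itemize}
\item The $G_i$-component of $x$ lies in the ball of squared radius $R_i^2=\tau_i\bar t_i$ in $\mathbb R^{d_i}$. Cover it by balls of radius $(1+\zeta)\rho_i$ with $\rho_i^2=(1-4\zeta)\lambda p_i\bar t_i$. One ball suffices if $R_i\le\rho_i$. Otherwise Lemma~\ref{lem:ball} applies, because $R_i^2/\rho_i^2\le2\lambda_{k_0+1}/(q\lambda)\le4\zeta_0^{-b}/q$.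
\item The first $k_0$ coordinates lie in the ellipsoid $\mathcal E'$ with semi-axes $\sqrt{\lambda_j}$, $j\le k_0$, because $p\ge1$. Cover it by balls of radius $\varrho=\sqrt{\zeta\lambda}$.
\item The coordinates $j>D$ are replaced by $0$, with squared error at most $\lambda_{D+1}t_\infty\le(1-2\zeta)q\lambda t_\infty$.
\end{itemize}
Since $(1+\zeta)^2(1-4\zeta)\le1-2\zeta$ and $\sum_ip_i\bar t_i\le\sum_ip_it_i+\zeta$, the total squared error is at most
\[
\lambda\Big[\zeta+(1-2\zeta)\Big(\sum_ip_it_i+\zeta+qt_\infty\Big)\Big]\le\lambda\,[\zeta+(1-2\zeta)(1+\zeta)]=\lambda(1-2\zeta^2)\le\lambda .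
\]

\emph{Count for the head.} Here a crude bound suffices, since $k_0/d$ is small. With $B$ the unit ball of $\mathbb R^{k_0}$, a maximal $\varrho$-separated subset of $\mathcal E'$ has at most $\operatorname{vol}(\mathcal E'+\frac\varrho2B)/\operatorname{vol}(\frac\varrho2B)$ points. The support function of $\mathcal E'+\frac\varrho2B$ at $v$ is $(\sum\lambda_jv_j^2)^{1/2}+\frac\varrho2|v|\le(2\sum(\lambda_j+\varrho^2/4)v_j^2)^{1/2}$, so this body lies in the ellipsoid with semi-axes $\sqrt{2(\lambda_j+\varrho^2/4)}$. The number of balls is therefore at most $\prod_{j\le k_0}(2+\frac{8\lambda_j}{\zeta\lambda})^{1/2}\le\prod_{j\le k_0}(\frac{10\lambda_j}{\zeta\lambda})^{1/2}$, whose logarithm is $d\,[\epsilon_0+o(1)]$ by (R2), where $\epsilon_0=\frac{\zeta_0}2\log\frac{10}\zeta+\frac b2\int_0^{\zeta_0}\log\frac1t\,dt$.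

\emph{Count for the blocks.} The logarithm of the number of balls for $G_i$ is at most $d_i(\zeta+\log^+(R_i/\rho_i))$, and for each $j\in G_i$
\[
\zeta+\log^+\frac{R_i}{\rho_i}\le\frac12\log^+\frac{\lambda_j}{p_i\lambda}+\epsilon_1,\qquad \epsilon_1=\zeta+\frac{b+1}2\,\zeta-\frac12\log(1-4\zeta).
\]
By (R1), $\frac1d\sum_i\sum_{j\in G_i}\log^+\frac{\lambda_j}{p_i\lambda}$ converges to $\int_{\zeta_0}^\gamma\log^+\frac{t^{-b}}p\,dt+\int_\gamma^{x_M}\log^+\frac{t^{-b}}q\,dt$. Because $p<\gamma^{-b}$, the first integrand is $\log\frac{t^{-b}}q+\log\frac qp$; the second vanishes for $t\ge\vartheta$. So the limit is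
\[
\int_{\zeta_0}^\vartheta\log\frac{t^{-b}}q\,dt+(\gamma-\zeta_0)\log\frac qp\le b\vartheta+\gamma\log\frac qp+\zeta_0\log\frac pq ,
\]
where we used that the integrand is nonnegative on $(0,\vartheta]$ and $\int_0^\vartheta\log\frac{t^{-b}}q\,dt=b\vartheta-b\vartheta\log\vartheta-\vartheta\log q=b\vartheta$.

Altogether the upper limit in the lemma is at most $\frac12[b\vartheta+\gamma\log\frac qp]+\frac{\zeta_0}2\log\frac pq+\epsilon_0+x_M\epsilon_1$. Let $\zeta_0\downarrow0$ and then $\zeta\downarrow0$.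
\end{proof}

\subsection{Proof of Theorem~\ref{thm:cover}}

Write $e_n=e_n(U_X)$. As $U_X$ is compact and infinite, $e_n>0$ and $e_n\to0$, so $\mathcal J$ is infinite. Put $s_0=e^{-5}$ and $s_1=e^{-4}$. Fix $\gamma\in(0,e^{-4})$ with
\begin{equation}\label{eq:gammaB}
3\gamma^{(b-1)/2}\le e^{-2}-e^{-5/2},
\end{equation}
which is possible because $b>1$, and fix $c'>0$ with $\delta_0:=(1+c')^b-1<\frac12e^{-5}\gamma$. Suppose that $d:=d_n(U_X)\le(1+c')m$ for infinitely many $n\in\mathcal J$; all limits are along these $n$. Let $\alpha$ be optimal with $\operatorname{card}\alpha\le n$ and $L=\operatorname{span}\alpha$ of dimension $d$. We do not know that $L$ is spanned by eigenvectors, and we do not need it. Let $\varepsilon=e_n$, and let $\lambda$, $k$, $T$ be as before Lemma~\ref{lem:ellipsoid}, with $T$ defined on all of $H$.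

\emph{Step 1: $\varepsilon^2$ is close to $\lambda$.} By dimension there is $z_0\in L^\perp\cap\operatorname{span}(u_1,\dots,u_{d+1})$ with $\|z_0\|_*=1$, and $\|z_0\|^2\ge\lambda_{d+1}\|z_0\|_*^2=\lambda$. This vector plays the part of the top of the ellipse. Since $z_0\in U_X$ is orthogonal to every $a\in\alpha$, we get $\varepsilon^2\ge\|z_0\|^2\ge\lambda$. As $\varepsilon\to0$, this also shows $d\to\infty$.

For the opposite bound fix $\eta\in(0,1)$ and let $l=\lfloor(1-\eta)m\rfloor$. Lemma~\ref{lem:ellipsoid} with $p=q=1$ and $l-1$ in place of $d$ gives $\log N(U_X,\sqrt{\lambda_l})\le(\frac b2+o(1))(1-\eta)m\le\frac b2m=\log n$ for large $n$. So $\varepsilon^2\le\lambda_l$. Since $d\le\lfloor(1+c')m\rfloor$, (R1) gives $\limsup\varepsilon^2/\lambda\le\lim\lambda_l/\lambda_{\lfloor(1+c')m\rfloor+1}=(\frac{1+c'}{1-\eta})^b$. Letting $\eta\downarrow0$, we can write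
\[
\varepsilon^2=\lambda(1+\delta),\qquad0\le\delta\le\delta_0+o(1).
\]

\emph{Step 2: many centers serve the middle.} Let
\[
\mathcal K=\Big\{x\in\operatorname{span}(u_1,\dots,u_{d+1}):\ T(x)\le\gamma s_0,\ \sum_{k<j\le d+1}\frac{x_j^2}{\lambda_j}\le(1-\gamma)s_0\Big\},\qquad\mathcal K_0=\mathcal K\cap z_0^\perp .
\]
The body $\mathcal K$ lies in $\sqrt{s_0}\,U_X$. We use this product of two ellipsoids because it controls $T$, and, as the computation below shows, the split of $s_0$ in the proportion of the dimensions costs nothing in volume to exponential order.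

Let $y\in\mathcal K_0$. Choose the sign in $x=y\pm\sqrt{1-s_0}\,z_0$ so that the cross term in $\|x\|_*^2$ is nonpositive; then $\|x\|_*^2\le s_0+(1-s_0)=1$. Some $a\in\alpha$ has $\|x-a\|\le\varepsilon$, and since $z_0$ is orthogonal to $y$ and $a$,
\[
\|y-a\|^2\le\varepsilon^2-(1-s_0)\|z_0\|^2\le\lambda(s_0+\delta)=:\rho^2\le\varepsilon^2 .
\]
The function $T^{1/2}$ is a seminorm with $T(v)\le\|v\|^2/\lambda_k$, so $a$ belongs to
\[
\alpha_0=\big\{a\in\alpha:\ T(a)^{1/2}\le\sqrt{\gamma s_0}+\varepsilon/\sqrt{\lambda_k}\big\}.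
\]
Hence the balls of radius $\rho$ centered in $\alpha_0$ cover $\mathcal K_0$. Each meets the $d$-dimensional space containing $\mathcal K_0$ in a ball of radius at most $\rho$, so $\operatorname{card}\alpha_0\cdot\omega_d\rho^d\ge\operatorname{vol}_d(\mathcal K_0)$, where $\omega_l$ is the volume of the unit ball of $\mathbb R^l$.

The direction of $z_0$ is unknown, so we bound the section through the whole body. Let $\mathcal K_t$ be the section of $\mathcal K$ at signed distance $t$ from $z_0^\perp$. By symmetry $\mathcal K_{-t}=-\mathcal K_t$, by convexity $\frac12(\mathcal K_t+\mathcal K_{-t})\subset\mathcal K_0$, and the Brunn--Minkowski inequality $\operatorname{vol}(\frac12(P+Q))^{1/d}\ge\frac12(\operatorname{vol}(P)^{1/d}+\operatorname{vol}(Q)^{1/d})$ for nonempty compact $P,Q\subset\mathbb R^d$ gives $\operatorname{vol}_d(\mathcal K_t)\le\operatorname{vol}_d(\mathcal K_0)$. Since $\|x\|\le\sqrt{\lambda_1}$ on $\mathcal K$, Fubini's theorem yields $\operatorname{vol}_d(\mathcal K_0)\ge\operatorname{vol}_{d+1}(\mathcal K)/(2\sqrt{\lambda_1})$.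 With $k'=d+1-k$,
\[
\operatorname{vol}_{d+1}(\mathcal K)=\omega_k\,\omega_{k'}\,(\gamma s_0)^{k/2}\big((1-\gamma)s_0\big)^{k'/2}\prod_{j\le d+1}\lambda_j^{1/2}.
\]
Stirling's formula gives $\log\omega_l=\frac l2\log\frac{2\pi e}l+O(\log l)$. Since $k=\gamma d+O(1)$ and $k'=(1-\gamma)d+O(1)$,
\[
\log\frac{\omega_k\omega_{k'}}{\omega_d}=-\frac k2\log\frac kd-\frac{k'}2\log\frac{k'}d+O(\log d)=-\frac k2\log\gamma-\frac{k'}2\log(1-\gamma)+O(\log d),
\]
which cancels the powers of $\gamma$ and $1-\gamma$ in the volume. By (R3), (R2) and $\log(1+\delta/s_0)\le e^5\delta$,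
\begin{equation}\label{eq:manyB}
\log\operatorname{card}\alpha_0\ge\frac12\sum_{j\le d}\log\frac{\lambda_j}\lambda+\frac d2\log\frac{s_0}{s_0+\delta}-O(\log d)\ge\frac d2\big(b-e^5\delta-o(1)\big).
\end{equation}

\emph{Step 3: they serve only the middle.} If $x\in U_X$ and $\|x-a\|\le\varepsilon$ with $a\in\alpha_0$, then $T(x)^{1/2}\le\sqrt{\gamma s_0}+2\varepsilon/\sqrt{\lambda_k}$. Now $\lambda/\lambda_k\to\gamma^b$ and $2\sqrt{1+\delta_0}<3$, so for large $n$, by \eqref{eq:gammaB},
\[
T(x)^{1/2}\le\sqrt\gamma\,\big(e^{-5/2}+3\gamma^{(b-1)/2}\big)\le\sqrt\gamma\,e^{-2}=\sqrt{\gamma s_1}.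
\]
Thus $x\in U^+:=\{x\in U_X:T(x)\le\gamma s_1\}$, and the balls of radius $\varepsilon$ centered in $\alpha\setminus\alpha_0$ cover $U_X\setminus U^+$. This step needs $b>1$: the reach $\varepsilon/\sqrt{\lambda_k}\approx\gamma^{b/2}$ of a ball must be small compared with the width $\gamma^{1/2}$ of the middle, just as Example~\ref{ex:ellipse} needs $R$ large.

\emph{Step 4: the middle is cheaper to cover.} Let $p=1/s_1=e^4<\gamma^{-1}<\gamma^{-b}$ and $q=\frac{1-\gamma}{1-\gamma s_1}\in[1-\gamma,1]$. On $U^+$,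
\[
pT+q(\|x\|_*^2-T)=(p-q)T+q\|x\|_*^2\le(p-q)\gamma s_1+q=\gamma+q(1-\gamma s_1)=1,
\]
so $U^+\subset\mathcal E_{p,q}$. Since $\varepsilon\ge\sqrt\lambda$, Lemma~\ref{lem:ellipsoid} gives a set $\beta$ such that the balls of radius $\varepsilon$ centered in $\beta$ cover $U^+$ and
$\log\operatorname{card}\beta\le\frac d2[bq^{-1/b}+\gamma\log(qs_1)+o(1)]$. The shortened axes save $\gamma\log(qs_1)\le-4\gamma$. The lengthened ones cost little: from $e^u-1\le ue^u$ with $u=\frac1b\log\frac1q$,
\[
b(q^{-1/b}-1)\le q^{-1/b}\log\frac1q\le\frac1q\log\frac1q\le\frac\gamma{(1-\gamma)^2}\le2\gamma .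
\]
With \eqref{eq:manyB} and $e^5\delta\le\frac\gamma2+o(1)$,
\[
\log\operatorname{card}\beta-\log\operatorname{card}\alpha_0\le\frac d2\Big[2\gamma-4\gamma+\frac\gamma2+o(1)\Big]<0
\]
for large $n$. So $(\alpha\setminus\alpha_0)\cup\beta$ has at most $n-1$ points and covers $U_X$ with radius $e_n$. Hence $e_{n-1}\le e_n$, which contradicts $n\in\mathcal J$; this is the only use of that assumption. Therefore $d_n(U_X)>(1+c')m$ for all large $n\in\mathcal J$, and the statement on the upper limit follows because $\mathcal J$ is infinite. \qed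

\begin{remark}
Theorem~\ref{thm:cover} is a statement about exact optimality. The bound \eqref{eq:volume} with $d=\lfloor m\rfloor$ and (R2) give $e_n(U_X)^2\ge(1-o(1))\lambda_{\lfloor m\rfloor+1}$. On the other hand, fix $\eta\in(0,1)$. If $\zeta$ and $\zeta_0$ in the proof of Lemma~\ref{lem:ellipsoid} are small enough, that proof produces the covering of Step~1, by at most $n$ balls of squared radius $\lambda_l=((1-\eta)^{-b}+o(1))\lambda_{\lfloor m\rfloor+1}$, with centers in $\operatorname{span}(u_1,\dots,u_D)$ and $D=\lceil(1+4\zeta)(l-1)\rceil\le m$. So $m$ dimensions suffice to come within any fixed factor larger than $1$ of the optimal radius.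
\end{remark}

\section{Quantization}\label{sec:quant}

Write $e_n=e_n(X)$. In this section $C$ denotes positive constants that depend only on the law of $X$ and may change from line to line.

\subsection{Optimal quantizers span the leading eigenvectors}

Let $n\ge2$, let $\alpha=\{a_i\}$ be an optimal $n$-quantizer, and let $(V_i)$ be its Voronoi partition: $x\in V_i$ if $i$ is the least index with $\|x-a_i\|=\min_l\|x-a_l\|$. Put $p_i=\mathbb P(X\in V_i)$, $F(x)=\min_i\|x-a_i\|^2$, $L=\operatorname{span}\alpha$, $d=\dim L$, and let $P_L$ be the orthogonal projection onto $L$. We repeatedly use that for any set of at most $n$ points and any measurable assignment of a point of the set to each value of $X$, the mean squared error is at least $e_n^2=\mathbb EF(X)$.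

\begin{lemma}\label{lem:structure}
\emph{(a)} $\operatorname{card}\alpha=n$, $p_i>0$ and $a_i=\mathbb E[X\mid X\in V_i]$ for all $i$.
\emph{(b)} For a suitable choice of the eigenbasis within the eigenspaces of $\Gamma$, $L=\operatorname{span}(u_1,\dots,u_d)$.
\end{lemma}

\begin{proof}
(a) First, $e_n<e_{n-1}$. Take an optimal $(n-1)$-quantizer and a cell of positive probability with center $z$. Since $X$ has no atoms, the law of $X$ restricted to this cell has a support point $z'\ne z$. With positive probability $X$ lies in the cell and within $\|z-z'\|/3$ of $z'$, so adding $z'$ strictly decreases the error. Now if $\operatorname{card}\alpha<n$ or some $p_i=0$, then $e_{n-1}\le e_n$, which is false. If $a_i$ were not the conditional mean, replacing it by the mean would strictly decrease the error on $V_i$.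

(b) By (a), $L\subset H_0$. As $\|x-a_i\|^2=\|P_Lx-a_i\|^2+\|x-P_Lx\|^2$, the cell of $x$ depends only on $P_Lx$. The operator $\Gamma_L=P_L\Gamma|_L$ is positive definite on $L$, because $\Gamma$ is positive and injective on $H_0$. For $v\in L$ and $w\in H$,
\[
\mathbb E\langle X-\Gamma\Gamma_L^{-1}P_LX,w\rangle\langle X,v\rangle=\langle\Gamma v,w\rangle-\langle\Gamma\Gamma_L^{-1}\Gamma_Lv,w\rangle=0 .
\]
So the centered Gaussian vector $X-\Gamma\Gamma_L^{-1}P_LX$ is independent of $P_LX$, and $p_ia_i=\mathbb E[X1_{V_i}(X)]=\Gamma\,\Gamma_L^{-1}\mathbb E[P_LX1_{V_i}(X)]\in\Gamma(L)$. Hence $L\subset\Gamma(L)$, and $\Gamma(L)=L$ by dimension. As $\Gamma$ is compact and self-adjoint, $L$ and $L^\perp\cap H_0$ are both invariant and have orthonormal bases of eigenvectors.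

It remains to show that no eigenvalue on $L$ is smaller than an eigenvalue on $L^\perp\cap H_0$. Suppose that $e\in L$ and $e'\in L^\perp\cap H_0$ are unit eigenvectors with eigenvalues $\ell<\ell'$. Write $X=\sqrt\ell\,\xi e+\sqrt{\ell'}\,\xi'e'+X_0$ with $X_0\perp e,e'$; then $\xi,\xi',X_0$ are independent and $\xi,\xi'\sim N(0,1)$. Write $a_i=\sqrt\ell\,t_ie+a_i^0$ with $a_i^0\perp e,e'$. The cell index is a function $I=I(X_0,\xi)$. By (a), $t_i=\mathbb E[\xi\mid I=i]$, so $\mathbb E(\xi-t_I)^2=1-\tau$ with $\tau=\mathbb Et_I^2$, and $\tau>0$ because $e\in\operatorname{span}\alpha$ makes some $t_i\ne0$. Thus $\mathbb EF(X)=M+\ell(1-\tau)+\ell'$ with $M=\mathbb E\|X_0-a_I^0\|^2$. The points $\sqrt{\ell'}\,t_ie'+a_i^0$ with the assignment $I(X_0,\xi')$ have mean squared error $M+\ell'(1-\tau)+\ell$, which is smaller by $(\ell'-\ell)\tau>0$. This contradicts optimality.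
\end{proof}

The eigenbasis in (b) may depend on $\alpha$, but the joint law of $(X_j)$ does not. We identify $L$ with $\mathbb R^d$ and put
\[
Y=(X_1,\dots,X_d)\sim\mu=\bigotimes_{j\le d}N(0,\lambda_j),\qquad f(x)=\min_i|x-a_i|^2\quad(x\in\mathbb R^d).
\]
Then $F(X)=f(Y)+\|X-Y\|^2$. The cells are regarded as subsets of $\mathbb R^d$, so $\mu(V_i)=p_i$ and $a_i=(a_{ij})_{j\le d}$ is the mean of $\mu_i=\mu(\cdot|V_i)$.

\subsection{The standing assumption and the surplus}\label{sec:standing}

Let $A,W,\gamma,c$ be as in Theorem~\ref{thm:quant}, and suppose that the theorem fails. For the rest of the section, $n$ runs through an infinite set on which $d=d_n(X)\le(1+c)m$, the quantizer $\alpha$ is optimal with $\dim\operatorname{span}\alpha=d$, and $\lambda=\lambda_{d+1}$. All asymptotic symbols refer to this set. By \eqref{eq:known}, $d\ge c_0m$ for large $n$, so $d$ and $\log n$ have the same order and $\log\log n=o(d)$. By (R3), $\lambda\ge(\log n)^{-C}$, and $e^{-\epsilon d}=o(\lambda)$ for each fixed $\epsilon>0$.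

Define the \emph{surplus} $\rho_n$ by
\begin{equation}\label{eq:surplus}
\log n=\frac12\sum_{j\le d}\log\frac{\lambda_j}\lambda+\frac12\rho_nd .
\end{equation}
It compares the number of points with the number needed to resolve the $d$ active coordinates to the level $\lambda$ of the first inactive one. By (R2), $\rho_n=bm/d-b+o(1)$. Hence $\rho_n$ is bounded, and $d\le(1+c)m$ gives
\begin{equation}\label{eq:rholower}
\rho_n\ge\frac b{1+c}-b-o(1)\ge-bc-o(1).
\end{equation}

\subsection{Deletion and insertion}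

The two exchange tests of Section~\ref{sec:idea} both remove a point of small probability, so we first need a bounded point of $\alpha$ to take over its cell. Fix $\epsilon_0<1/(2\lambda_1)$; then $M_0:=\mathbb Ee^{\epsilon_0\|X\|^2}=\prod_j(1-2\epsilon_0\lambda_j)^{-1/2}\in[1,\infty)$, and Jensen's inequality under $\mathbb P(\cdot|B)$ gives
\begin{equation}\label{eq:smallset}
\mathbb E[\|X\|^2;B]\le\epsilon_0^{-1}\,\mathbb P(B)\log\frac{M_0}{\mathbb P(B)}\qquad(\mathbb P(B)>0).
\end{equation}

\begin{lemma}\label{lem:exchange}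
There are constants $K,C$ such that for large $n$:
\begin{itemize}
\item[(a)] if $p_i\le1/n$, then some $a_*\in\alpha\setminus\{a_i\}$ has $\|a_*\|\le K$; in particular $f(x)\le2|x|^2+2K^2$;
\item[(b)] $\mathbb E\big(F(X)-\|X-y\|^2\big)^+\le C\,\frac{\log n}n$ for all $y\in H$;
\item[(c)] $p_i\ge\frac{\lambda}{Cn\log n}$ for all $i$, so that $\max_i\log(1/p_i)\le\log n+o(d)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Choose $K$ with $\mathbb P(\|X\|>K/2)\le\frac14$ and $K^2>8\mathbb E\|X\|^2$, and let $n\ge4$. If all points of $\alpha\setminus\{a_i\}$ had norm larger than $K$, then $F(X)\ge K^2/4$ on the event $\{X\notin V_i,\ \|X\|\le K/2\}$, which has probability at least $\frac12$. Then $e_n^2\ge K^2/8>\mathbb E\|X\|^2\ge e_n^2$, which is absurd. The bound on $f$ follows because the least $p_i$ is at most $1/n$.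

(b) Take $i$ with $p_i$ minimal. Remove $a_i$, assign $V_i$ to $a_*$, and add $y$. With $F'=F$ off $V_i$ and $F'(x)=\|x-a_*\|^2$ on $V_i$, optimality gives
\[
\mathbb EF(X)\le\mathbb E\min\{F'(X),\|X-y\|^2\}\le\mathbb E\min\{F(X),\|X-y\|^2\}+\mathbb E[\|X-a_*\|^2;X\in V_i].
\]
The last term is at most $2K^2p_i+2\mathbb E[\|X\|^2;X\in V_i]\le C\frac{\log n}n$ by \eqref{eq:smallset}, since $p\mapsto p\log(M_0/p)$ increases on $(0,M_0/e]$, which contains $(0,1/n]$. Finally $F-\min\{F,G\}=(F-G)^+$ for real $F,G$.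

(c) We may assume $p_i<1/n$. Then some $l\ne i$ has $p_l\ge1/n$. Remove $a_i$ and split $a_l$ into $a_l\pm hu_{d+1}$ with $h=\mathbb E|X_{d+1}|=\sqrt{2\lambda/\pi}$. On $V_l$, choosing the sign of $X_{d+1}$ lowers the squared error by $2h|X_{d+1}|-h^2$; since $X_{d+1}$ is independent of $\{X\in V_l\}$, the mean gain is $p_lh^2\ge\frac{2\lambda}{\pi n}$. Assign $V_i$ to $a_*$, or to $a_l+hu_{d+1}$ if $a_*=a_l$; this point has norm at most $K+\sqrt{\lambda_1}$, so by \eqref{eq:smallset} the loss is at most $Cp_i(1+\log(1/p_i))$. Optimality gives $\frac{2\lambda}{\pi n}\le Cp_i(1+\log(1/p_i))$. The right side is increasing in $p_i$, so $p_i<n^{-2}$ would give $\lambda\le Cn^{-1}\log n$, contrary to $\lambda\ge(\log n)^{-C}$. Hence $\log(1/p_i)\le2\log n$, and the claim follows.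
\end{proof}

Part (c) is the deletion test. Part (b) becomes the insertion test when the new point is displaced in the direction $u_{d+1}$, which no point of $\alpha$ uses. The next lemma collects the information from all displacements in one exponential moment: a candidate $y\in\mathbb R^d$ that is worse than the quantizer by $g$ at $Y$ still counts with weight $e^{-g/2\lambda}$.

\begin{lemma}\label{lem:insertion}
For large $n$,
\[
\sup_{y\in\mathbb R^d}\ \mathbb E\exp\Big(-\frac{(|Y-y|^2-f(Y))^+}{2\lambda}\Big)\le\frac{(\log n)^C}n .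
\]
\end{lemma}

\begin{proof}
Let $G=|Y-y|^2-f(Y)$, $X_{d+1}=\sqrt\lambda\,\xi$ and $t>0$. Then
\[
F(X)-\|X-y-t\sqrt\lambda\,u_{d+1}\|^2=-G+2\lambda t\xi-\lambda t^2,
\]
which is at least $2\lambda t(\xi-t)$ on $\{G\le\lambda t^2\}$. Since $\xi\sim N(0,1)$ is independent of $Y$, Lemma~\ref{lem:exchange}(b) gives
$\mathbb P(G\le\lambda t^2)\cdot2\lambda t\,\mathbb E(\xi-t)^+\le C\frac{\log n}n$. With $\varphi$ the standard normal density,
\[
\mathbb E(\xi-t)^+=\varphi(t)\int_0^\infty ve^{-vt-v^2/2}\,dv\ge\varphi(t)\,e^{-3/2}\int_0^{1/(1+t)}v\,dv=\frac{e^{-3/2}\varphi(t)}{2(1+t)^2}.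
\]
For $t\ge1$, where $(1+t)/t\le2$, this yields
\begin{equation}\label{eq:Gtail}
\mathbb P(G\le\lambda t^2)\le C\,\frac{\log n}{n\lambda}\,(1+t)\,e^{t^2/2}.
\end{equation}
For $0\le t\le1$ the left side is at most its value at $t=1$, so \eqref{eq:Gtail} holds for all $t\ge0$ after multiplying $C$ by $2e^{1/2}$. Since $e^{-g/2\lambda}=\int_{\sqrt{g/\lambda}}^\infty te^{-t^2/2}\,dt$ for $g\ge0$,
\[
\mathbb Ee^{-G^+/2\lambda}=\int_0^\infty te^{-t^2/2}\,\mathbb P(G\le\lambda t^2)\,dt\le C\,\frac{\log n}{n\lambda}\int_0^{\sqrt{2\log n}}t(1+t)\,dt+\frac1n\le\frac{(\log n)^C}n,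
\]
uniformly in $y$.
\end{proof}

To use the lemma on a region of small probability, we pass to its entropic form. Let $\eta\ll\mu$ and $\pi$ be probability measures and $\pi^x$ a kernel on $\mathbb R^d$. Integrate Lemma~\ref{lem:insertion} over $y\sim\pi$, apply \eqref{eq:var} with $P=\mu\otimes\pi$, $Q=\eta\pi^x$ and $\Psi=-(|x-y|^2-f(x))^+/2\lambda$, and use \eqref{eq:chain}:
\begin{equation}\label{eq:master}
\log n\le\mathrm{KL}(\eta\|\mu)+\int\mathrm{KL}(\pi^x\|\pi)\,\eta(dx)+\frac1{2\lambda}\iint\big(|x-y|^2-f(x)\big)^+\pi^x(dy)\,\eta(dx)+o(d).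
\end{equation}
The term $o(d)$ is $C\log\log n$ and does not depend on $\eta,\pi,\pi^x$; if the right side is infinite there is nothing to prove. Here $\eta$ selects the region to be tested, $\pi$ is the law of the inserted point, and $\pi^x$ says which inserted points compete for $x$.

\subsection{Upper bound for the distortion under a tilted measure}

The region of Section~\ref{sec:idea} is represented by a Gaussian measure concentrated on it. Let $k=\lceil\gamma d\rceil$, $T(x)=\sum_{j\le k}x_j^2/\lambda_j$ and $s\in\{\frac12,1\}$, and let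
\[
\nu=\bigotimes_{j\le d}N(0,\sigma_j),\qquad\sigma_j=s\lambda_j\ \ (j\le k),\qquad\sigma_j=\lambda_j\ \ (k<j\le d).
\]
Since $\lambda_k/\lambda\to\gamma^{-b}>2$, we have $\sigma_j\ge\lambda$ for all $j\le d$ and large $n$. Comparing densities,
\begin{equation}\label{eq:tilt}
\log\frac{d\nu}{d\mu}=-\frac k2\log s-\frac{1-s}2\sum_{j\le k}\frac{x_j^2}{\sigma_j},\qquad\mathrm{KL}(\nu\|\mu)=\frac k2\,(s-1-\log s).
\end{equation}
The surplus seen from the tilted region is
\[
r=\rho_n+\frac kd\,(1-s).
\]

\begin{lemma}\label{lem:upper}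
Let $r_0>0$ be fixed. Along any subsequence on which $r\ge r_0$, we have $\mathbb E_\nu f\le d\lambda\,(1-r+o(1))$.
\end{lemma}

\begin{proof}
Let $\pi,\pi^x$ be the channel \eqref{eq:channel} with variances $\sigma_j$ and noise level $\lambda$, and let $Z=|x-y|^2/\lambda$, which has the $\chi^2_d$ law under $\nu\pi^x$. By \eqref{eq:channelkl}, \eqref{eq:tilt}, $\sum_j\log\sigma_j=\sum_j\log\lambda_j+k\log s$ and \eqref{eq:surplus},
\begin{equation}\label{eq:budget}
\mathrm{KL}(\nu\|\mu)+\mathbb E_\nu\mathrm{KL}(\pi^x\|\pi)=\frac12\Big[\sum_{j\le d}\log\frac{\lambda_j}\lambda-k(1-s)\Big]=\log n-\frac12rd .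
\end{equation}

\emph{Step 1: the truncated distortion.} We have $(|x-y|^2-f)^+\le\lambda(Z-d)^++d\lambda-f\wedge d\lambda$, and $\mathbb E(Z-d)^+\le(\operatorname{Var}Z)^{1/2}=\sqrt{2d}$ under $\nu\pi^x$. So \eqref{eq:master} with $\eta=\nu$ and \eqref{eq:budget} give $\frac12rd\le\frac1{2\lambda}(d\lambda-\mathbb E_\nu(f\wedge d\lambda))+o(d)$, that is, $\mathbb E_\nu(f\wedge d\lambda)\le d\lambda(1-r+o(1))$.

The positive part in \eqref{eq:master} does not see how far $f$ exceeds $d\lambda$. To remove the truncation we show that $B=\{f>d\lambda\}$ is exponentially unlikely; only here is $r\ge r_0$ used.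

\emph{Step 2: $\nu(B)\le e^{-\varsigma d}$ for large $n$,} where $\varsigma\in(0,\frac1{16}]$ is fixed with $\varsigma+3\sqrt\varsigma<r_0/2$. Suppose $\nu(B)>e^{-\varsigma d}$ and let $\eta=\nu(\cdot|B)$, so $\mathrm{KL}(\eta\|\nu)=\log(1/\nu(B))\le\varsigma d$. By \eqref{eq:tilt}, $\log\frac{d\nu}{d\mu}=\mathrm{KL}(\nu\|\mu)-\frac{1-s}2\sum_{j\le k}(\frac{x_j^2}{\sigma_j}-1)$. Together with \eqref{eq:channelkl} and \eqref{eq:budget} this gives
\[
\mathrm{KL}(\eta\|\mu)+\mathbb E_\eta\mathrm{KL}(\pi^x\|\pi)=\log n-\frac12rd+\log\frac1{\nu(B)}+\mathbb E_\eta\Lambda,\qquad\Lambda=\frac12\sum_{j\le d}\beta_j\Big(\frac{x_j^2}{\sigma_j}-1\Big),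
\]
where $\beta_j=(1-\lambda/\sigma_j)-(1-s)1_{j\le k}\in[-1,1]$. By \eqref{eq:laplace}, $\mathbb E_\nu e^{t\Lambda}\le e^{t^2d/2}$ for $0<t\le\frac12$, so \eqref{eq:vart} with $t=\sqrt{2\varsigma}$ gives $\mathbb E_\eta\Lambda\le\frac1t(\frac{t^2d}2+\varsigma d)=\sqrt{2\varsigma}\,d$. Again by \eqref{eq:laplace}, under $\nu\pi^x$ we have $\mathbb Ee^{t(Z-d)^+}\le1+\mathbb Ee^{t(Z-d)}\le2e^{2t^2d}$ for $0<t\le\frac14$. Since $\mathrm{KL}(\eta\pi^x\|\nu\pi^x)\le\varsigma d$ by \eqref{eq:chain}, inequality \eqref{eq:vart} with $t=\sqrt\varsigma$ bounds the mean of $(Z-d)^+$ under $\eta\pi^x$ by $3\sqrt\varsigma\,d+O(1)$. On $B$ we have $(|x-y|^2-f)^+\le\lambda(Z-d)^+$. Therefore \eqref{eq:master} gives $\frac r2\le\varsigma+(\sqrt2+\frac32)\sqrt\varsigma+o(1)\le\varsigma+3\sqrt\varsigma+o(1)$, which is false for large $n$.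

\emph{Step 3.} By Lemma~\ref{lem:exchange}(a) and $\mathbb E_\nu|x|^4\le\mathbb E\|X\|^4<\infty$ (as $\sigma_j\le\lambda_j$), we have $\mathbb E_\nu f^2\le C$. So $\mathbb E_\nu(f-d\lambda)^+\le\mathbb E_\nu[f;B]\le C\nu(B)^{1/2}\le Ce^{-\varsigma d/2}=o(\lambda)$. Add this to Step~1.
\end{proof}

Without tilting, the matching lower bound is a direct entropy count, and the conflict between $1-r$ and $e^{-r}$ already yields information.

\begin{corollary}\label{cor:surplus}
$\limsup\rho_n\le0$.
\end{corollary}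

\begin{proof}
Otherwise, since $\rho_n$ is bounded, $\rho_n\to\rho>0$ along a subsequence. Lemma~\ref{lem:upper} with $s=1$, where $\nu=\mu$ and $r=\rho_n$, gives $\mathbb E_\mu f\le d\lambda(1-\rho+o(1))$. Let $w_j=\mathbb E_\mu(x_j-a_{I,j})^2$ with $I$ the cell index. By \eqref{eq:entpart}, $\frac12\sum_j\log(2\pi e\lambda_j)=h(\mu)\le\log n+\frac12\sum_j\log(2\pi ew_j)$, which by \eqref{eq:surplus} means $\sum_j\log(w_j/\lambda)\ge-\rho_nd$. The inequality of arithmetic and geometric means gives $\mathbb E_\mu f=\sum_jw_j\ge d\lambda e^{-\rho_n}$. Hence $e^{-\rho}\le1-\rho$, which is false for $\rho>0$.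
\end{proof}

From now on $s=\frac12$, so $d\nu/d\mu=2^{k/2}e^{-T/2}$ and $r=\rho_n+\frac\gamma2+o(1)$. By \eqref{eq:rholower} with $bc=\gamma/8$ and by Corollary~\ref{cor:surplus},
\begin{equation}\label{eq:rrange}
\tfrac38\gamma-o(1)\le r\le\tfrac12\gamma+o(1).
\end{equation}
The tilt has created a positive surplus, and $c$ was chosen so that a deficit in $\rho_n$ cannot cancel it.

\subsection{Lower bound for the distortion under the tilted measure}

We want to repeat the count of Corollary~\ref{cor:surplus} under $\nu$. Let $q_i=\nu(V_i)>0$ and $\nu_i=\nu(\cdot|V_i)$. The bound $H(q)\le\log n$ is now too weak: we need to know that $\nu$ charges far fewer than $n$ cells, which is where the deletion test enters. What it controls, however, is $\sum_iq_i\log(1/p_i)=H(q)+\mathrm{KL}(q\|p)$, and $\mathrm{KL}(q\|p)$ falls short of $\mathrm{KL}(\nu\|\mu)$ by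
\[
\Xi=\sum_iq_i\,\mathrm{KL}(\nu_i\|\mu_i),
\]
the part of the tilt that takes place inside the cells. To estimate $\Xi$ we compare $\nu$ with the measure that has the same cell probabilities but is not tilted inside the cells,
\[
\bar\nu=\sum_iq_i\mu_i .
\]
On $V_i$ we have $d\bar\nu/d\mu=q_i/p_i=\mathbb E_{\mu_i}(d\nu/d\mu)\le2^{k/2}$, and $\mathrm{KL}(\bar\nu\|\mu)=\mathrm{KL}(q\|p)\le\mathrm{KL}(\nu\|\mu)$ by \eqref{eq:chainpart}. Put $w_{ij}=\operatorname{Var}_{\mu_i}(x_j)>0$ and $\bar w_j=\sum_iq_iw_{ij}$. Since $a_i$ is the mean of $\mu_i$, we have $\mathbb E_{\bar\nu}f=\sum_{j\le d}\bar w_j$.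

\begin{lemma}\label{lem:lower}
With $\theta=\lambda e^{-r}$,
\[
\mathbb E_\nu f\ge\theta\,(d-o(d))-\theta\sum_{j\le k}\frac{\bar w_j}{\lambda_j}-\frac{2k\theta^2}{\lambda_k}.
\]
\end{lemma}

\begin{proof}
Let $I$ be the cell index, $z=x-a_I$, and
\[
w_j=\mathbb E_\nu z_j^2,\qquad\kappa_j=\mathbb E_\nu a_{I,j}z_j,\qquad v_j=\mathbb E_\nu a_{I,j}^2=\sum_iq_ia_{ij}^2 ,
\]
so that $\mathbb E_\nu f=\sum_jw_j$. The cross terms $\kappa_j$ need not vanish, because $a_i$ is the mean of $\mu_i$, not of $\nu_i$. They will appear in the bound for $\Xi$, and there is no a priori estimate for them. We therefore sharpen the entropy bound so that it produces a term $\kappa_j^2/v_j$ that absorbs them.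

\emph{Entropy.} By Lemma~\ref{lem:exchange}(c) and \eqref{eq:chainpart},
\[
H(q)=\sum_iq_i\log\frac1{p_i}-\mathrm{KL}(q\|p)\le\log n-\mathrm{KL}(\nu\|\mu)+\Xi+o(d).
\]
Apply \eqref{eq:entpart} with $y_{ij}=\beta_ja_{ij}$. We have $\mathbb E_\nu(x_j-\beta_ja_{I,j})^2=w_j+2(1-\beta_j)\kappa_j+(1-\beta_j)^2v_j$, with minimum $w_j-\kappa_j^2/v_j$ over $\beta_j$; if $v_j=0$ then $\kappa_j=0$ and we read $\kappa_j^2/v_j$ as $0$. Take the minimizer for $j\le k$ and $\beta_j=1$ for $j>k$, and let $\tilde w_j=w_j-\kappa_j^2/v_j$ for $j\le k$, $\tilde w_j=w_j$ for $j>k$. These numbers are positive because the $\nu_i$ have densities. Since $h(\nu)=\frac12\sum_j\log(2\pi e\sigma_j)$, we get $\frac12\sum_j\log(\sigma_j/\tilde w_j)\le H(q)$. Now $\frac12\sum_j\log(\sigma_j/\lambda)=\mathbb E_\nu\mathrm{KL}(\pi^x\|\pi)$ in \eqref{eq:budget}, so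
\[
\sum_{j\le d}\log\frac{\tilde w_j}\lambda\ge\sum_{j\le d}\log\frac{\sigma_j}\lambda+2\,\mathrm{KL}(\nu\|\mu)-2\log n-2\Xi-o(d)=-rd-2\Xi-o(d).
\]
From $t\ge1+\log t$ we have $\tilde w_j\ge\theta(1+\log(\tilde w_j/\theta))=\theta(1+r+\log(\tilde w_j/\lambda))$. Summing,
\begin{equation}\label{eq:lower1}
\mathbb E_\nu f=\sum_{j\le d}\tilde w_j+\sum_{j\le k}\frac{\kappa_j^2}{v_j}\ge\theta\,(d-2\Xi-o(d))+\sum_{j\le k}\frac{\kappa_j^2}{v_j}.
\end{equation}

\emph{Bound for $\Xi$.} Since $d\nu_i/d\mu_i=e^{-T/2}/\mathbb E_{\mu_i}e^{-T/2}$, Jensen's inequality gives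
\[
\mathrm{KL}(\nu_i\|\mu_i)=-\tfrac12\mathbb E_{\nu_i}T-\log\mathbb E_{\mu_i}e^{-T/2}\le\tfrac12\big(\mathbb E_{\mu_i}T-\mathbb E_{\nu_i}T\big).
\]
Averaging with weights $q_i$ gives $2\Xi\le\mathbb E_{\bar\nu}T-\mathbb E_\nu T$. Here $\mathbb E_{\bar\nu}T=\sum_{j\le k}(v_j+\bar w_j)/\lambda_j$, because $a_i$ is the mean of $\mu_i$, and $\mathbb E_\nu T=\sum_{j\le k}(v_j+2\kappa_j+w_j)/\lambda_j$. The large terms $v_j$ cancel, and $2\Xi\le\sum_{j\le k}(\bar w_j-2\kappa_j)/\lambda_j$. Insert this in \eqref{eq:lower1} and complete the square, $\frac{\kappa_j^2}{v_j}+\frac{2\theta\kappa_j}{\lambda_j}\ge-\frac{\theta^2v_j}{\lambda_j^2}$: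
\[
\mathbb E_\nu f\ge\theta\,(d-o(d))-\theta\sum_{j\le k}\frac{\bar w_j}{\lambda_j}-\theta^2\sum_{j\le k}\frac{v_j}{\lambda_j^2}.
\]

\emph{Bound for the $v_j$.} By \eqref{eq:vart} with $t=\frac14$, $\log\mathbb E_\mu e^{T/4}=\frac k2\log2$ and \eqref{eq:tilt},
\[
\sum_{j\le k}\frac{v_j}{\lambda_j}\le\mathbb E_{\bar\nu}T\le4\Big(\frac k2\log2+\frac k2\Big(\log2-\frac12\Big)\Big)=2k\Big(2\log2-\frac12\Big)\le2k ,
\]
so $\sum_{j\le k}v_j/\lambda_j^2\le2k/\lambda_k$.
\end{proof}

\subsection{The cells are not elongated in the first $k$ directions}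

The last term in Lemma~\ref{lem:lower} is of order $\gamma^{b+1}\lambda d$, since $\lambda/\lambda_k\to\gamma^b$. For the middle term, the bound on $\mathbb E_{\bar\nu}T$ just proved gives only $\sum_{j\le k}\bar w_j/\lambda_j\le2k$, a loss of order $\gamma\lambda d$, whereas the gap to be exploited is of order $\gamma^2\lambda d$. We need to know that the cells have variance of order $\lambda$, not $\lambda_j$, in the first $k$ directions. The plan is to bound $\sum_j\bar w_j/\lambda$ from above by the insertion test and $\sum_j\log(\bar w_j/\lambda)$ from below by the deletion test. The two bounds combine to $\sum_jg(\bar w_j/\lambda)\le A\gamma d+o(d)$ for the convex function $g(t)=t-1-\log t\ge0$, and this controls the average of $\bar w_j/\lambda$ over $\gamma d$ indices.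

\begin{lemma}\label{lem:share}
For large $n$, $\sum_{j\le k}\bar w_j\le W\lambda k$.
\end{lemma}

\begin{proof}
Let $\varrho_j=1-\lambda/\lambda_j\in[0,1)$ and
\[
S=\frac1d\sum_{j\le d}\frac{x_j^2}{\lambda_j},\qquad D=-\frac1d\sum_{j\le d}\varrho_j\Big(\frac{x_j^2}{\lambda_j}-1\Big),
\]
\[
\Omega=\{|D|\le4\sqrt\gamma,\ S\le3\},\qquad B=\{x\in\Omega:\ f(x)>\lambda d\,(S+A\gamma)\}.
\]
As $d\bar\nu/d\mu\le2^{k/2}$, it is enough to show that $f\le\lambda d(S+A\gamma)$ outside a set of $\mu$-measure about $e^{-2\gamma d}$. We use $A\gamma\le\frac1{80}$ and $\gamma\le\frac1{128000}$.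

\emph{Step 1: $\mu(\Omega^c)\le3e^{-2\gamma d}$.} For $|\beta_j|\le1$ and $0\le u\le1$, Markov's inequality and \eqref{eq:laplace} with $t=u/2$ give
\[
\mu\Big(\sum_j\beta_j\Big(\frac{x_j^2}{\lambda_j}-1\Big)>ud\Big)\le e^{t^2d/2-tud/2}=e^{-u^2d/8}.
\]
With $u=4\sqrt\gamma$ and $\beta_j=\pm\varrho_j$ we get $\mu(|D|>4\sqrt\gamma)\le2e^{-2\gamma d}$. Also $\mu(S>3)\le e^{-d}\,\mathbb E_\mu e^{dS/3}=e^{-d}3^{d/2}\le e^{-0.45d}\le e^{-2\gamma d}$.

\emph{Step 2: $\mu(B)\le e^{-2\gamma d}$.} Consider first the channel \eqref{eq:channel} with $\sigma_j=\lambda_j$. By \eqref{eq:channelkl} its relative entropy at $x$ is $\frac12\sum_j\log(\lambda_j/\lambda)-\frac12dD$. Since $\frac{\lambda^2}{\lambda_j^2}x_j^2=\lambda(1-\varrho_j)\frac{x_j^2}{\lambda_j}$, its mean squared distance from $x$ is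
\[
\sum_{j\le d}\Big[\frac{\lambda^2}{\lambda_j^2}x_j^2+\lambda\varrho_j\Big]=\lambda d\,(S+D).
\]
The term $D$ is the obstacle: on $\Omega$ it may have order $\sqrt\gamma$, while we can afford only errors of order $\gamma$. But $D$ trades distance for entropy at the rate $2\lambda$, and so does, to first order, a change of the variance of the kernel. We can therefore cancel $D$ in both quantities at once, at a second-order cost $D^2=O(\gamma)$.

Let $J=\{1,\dots,\lfloor d/2\rfloor\}$ and $\bar\varrho=\frac1d\sum_{j\in J}\varrho_j$. By (R1) and $2^{-b}<\frac12$ we have $\varrho_j\ge\frac12$ on $J$, so $\frac15\le\bar\varrho\le\frac12$ for large $n$. Let $\tau=\tau(x)=(\frac12A\gamma-D)/\bar\varrho$ on $\Omega$ and $\tau=0$ elsewhere, and put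
\[
\pi=\bigotimes_{j\le d}N(0,\lambda_j-\lambda),\qquad\pi^x=\bigotimes_{j\le d}N\big(\varrho_jx_j,\ \lambda\varrho_j(1+\tau1_{j\in J})\big).
\]
On $\Omega$, $|\tau|\le5(\frac12A\gamma+4\sqrt\gamma)\le5(\frac1{160}+\frac1{80})\le\frac12$ and $\tau^2\le50(\frac14A^2\gamma^2+16\gamma)=12.5A^2\gamma^2+800\gamma$. By \eqref{eq:klgauss}, the factor $1+\tau$ adds $\frac12[-\log(1+\tau)+\tau(1-\varrho_j)]\le\frac12[-\tau\varrho_j+\tau^2]$ to the relative entropy of each coordinate $j\in J$. Hence on $\Omega$
\begin{align*}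
\mathrm{KL}(\pi^x\|\pi)-\frac12\sum_{j\le d}\log\frac{\lambda_j}\lambda&\le-\frac12dD-\frac12\tau\bar\varrho\,d+\frac14\tau^2d=-\frac14A\gamma d+\frac14\tau^2d\\
&\le-\gamma d\Big[\frac A4-200-3.125A^2\gamma\Big]\le-\frac A{12}\gamma d,
\end{align*}
because $200\le A/8$, $3.125A\gamma\le0.0391$ and $\frac14-\frac18-0.0391\ge\frac1{12}$. The mean squared distance becomes
\[
m_x:=\int|x-y|^2\pi^x(dy)=\lambda d\,(S+D)+\lambda\tau\bar\varrho\,d=\lambda d\,\big(S+\tfrac12A\gamma\big).
\]
Under $\pi^x$ the coordinates of $x-y$ are independent Gaussians with variances at most $\frac32\lambda$ and squared means at most $\lambda x_j^2/\lambda_j$. So $|x-y|^2$ has variance at most $\lambda^2d\,(4.5+6S)\le22.5\lambda^2d$ on $\Omega$. On $B$ we have $f>m_x$, hence $\int(|x-y|^2-f)^+d\pi^x\le\lambda\sqrt{22.5\,d}$. If $\mu(B)>0$, apply \eqref{eq:master} with $\eta=\mu(\cdot|B)$. By \eqref{eq:surplus}, \eqref{eq:rholower} and $c\le\gamma$,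
\[
\log\frac1{\mu(B)}\ge\frac12\rho_nd+\frac A{12}\gamma d-o(d)\ge\Big(\frac A{12}-\frac b2\Big)\gamma d-o(d)=\frac{400}3\gamma d-o(d)\ge2\gamma d .
\]

\emph{Step 3: upper bound for the sum.} By Steps 1 and 2, the Cauchy--Schwarz inequality, $\mathbb E_\mu f^2\le C$ and $2^{k/2}\le\sqrt2\,e^{0.35\gamma d}$,
\[
\mathbb E_{\bar\nu}[f;\Omega^c\cup B]\le2^{k/2}(\mathbb E_\mu f^2)^{1/2}\cdot2e^{-\gamma d}=o(\lambda).
\]
Therefore
\begin{equation}\label{eq:sumupper}
\sum_{j\le d}\frac{\bar w_j}\lambda=\frac{\mathbb E_{\bar\nu}f}\lambda\le d\,(\mathbb E_{\bar\nu}S+A\gamma)+o(1).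
\end{equation}

\emph{Step 4: lower bound for the product.} Writing out the density of $\mu$ and using \eqref{eq:maxent} for $\mu_i$ at its mean,
\[
\log\frac1{p_i}=\mathrm{KL}(\mu_i\|\mu)=-h(\mu_i)+\frac12\sum_j\log(2\pi\lambda_j)+\frac d2\,\mathbb E_{\mu_i}S\ge\frac12\sum_j\log\frac{\lambda_j}{w_{ij}}+\frac d2\,(\mathbb E_{\mu_i}S-1).
\]
Average with weights $q_i$. The left side is at most $\log n+o(d)$ by Lemma~\ref{lem:exchange}(c), and $\sum_iq_i\log w_{ij}\le\log\bar w_j$. With \eqref{eq:surplus} and Corollary~\ref{cor:surplus},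
\begin{equation}\label{eq:prodlower}
\sum_{j\le d}\log\frac{\bar w_j}\lambda\ge d\,(\mathbb E_{\bar\nu}S-1-\rho_n)-o(d)\ge d\,(\mathbb E_{\bar\nu}S-1)-o(d).
\end{equation}

\emph{Step 5.} In the difference of \eqref{eq:sumupper} and \eqref{eq:prodlower} the unknown $\mathbb E_{\bar\nu}S$ cancels: $\sum_{j\le d}g(\bar w_j/\lambda)\le A\gamma d+o(d)$. Let $\bar W=\frac1{\lambda k}\sum_{j\le k}\bar w_j$. Since $g$ is convex and nonnegative, $kg(\bar W)\le A\gamma d+o(d)$, and $k\ge\gamma d$ gives $g(\bar W)\le A+1$ for large $n$. Finally $g(t)-\frac t2+\log2=g(\frac t2)\ge0$, so $\bar W\le2(A+1+\log2)\le2A+4=W$.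
\end{proof}

\subsection{Proof of Theorem~\ref{thm:quant}}

Suppose that $d_n(X)\le(1+c)m$ for infinitely many $n$, so that the standing assumption of Section~\ref{sec:standing} is in force. By \eqref{eq:rrange}, $\gamma/4\le r\le1$ and thus $\theta\le\lambda$ for large $n$. By Lemma~\ref{lem:share}, $\sum_{j\le k}\bar w_j/\lambda_j\le W\lambda k/\lambda_k$. Since $k/d\to\gamma$ and $\lambda/\lambda_k\to\gamma^b$, Lemma~\ref{lem:lower} gives
\[
\mathbb E_\nu f\ge\lambda d\Big[e^{-r}-(W+2)\frac kd\,\frac\lambda{\lambda_k}-o(1)\Big]=\lambda d\,\big[e^{-r}-(W+2)\gamma^{b+1}-o(1)\big].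
\]
Lemma~\ref{lem:upper} with $r_0=\gamma/4$ gives $\mathbb E_\nu f\le\lambda d\,(1-r+o(1))$. Hence
\[
e^{-r}-1+r\le(W+2)\gamma^{b+1}+o(1)\le\tfrac3{128}\gamma^2+o(1),
\]
where the last inequality is $(W+2)\gamma^{b-1}\le\frac3{128}$, the second condition in the definition of $\gamma$, which is available because $b>1$. On the other hand, for $0\le r\le1$ we have $e^{-r}-1+r\ge\frac{r^2}2-\frac{r^3}6\ge\frac{r^2}3$, and \eqref{eq:rrange} gives $\frac{r^2}3\ge\frac3{64}\gamma^2-o(1)$. The two bounds contradict each other for large $n$. Therefore $d_n(X)>(1+c)\,2\log n/b$ for all sufficiently large $n$. \qed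

\begin{thebibliography}{9}

\bibitem{BGT} Bingham, Goldie and Teugels, Theorems 1.5.2 and 1.5.6 (the uniform convergence theorem and Potter's bounds).

\bibitem{LP} Harald Luschgy and Gilles Pag\`es, \emph{Functional quantization and metric entropy for Riemann-Liouville processes}, arXiv:math/0502375 (2005).

\end{thebibliography}
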